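
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{On the converse to Ribet's lemma on curves over finite fields}


\begin{abstract}
Let $X$ be a smooth projective geometrically connected curve over $\mathbb F_q$ and let $\chi$ be a non-trivial character of $\pi_1(X)$ with values in $\overline{\mathbb F}_\ell^*$, where $\ell\nmid q$, that factors through the Galois group of a geometrically connected cover. If an irreducible $\ell$-adic representation of $\pi_1(X)$ of rank two has reduction $1\oplus\chi$ up to semisimplification, then $H^1(\pi_1(X),\chi)$ and $H^1(\pi_1(X),\chi^{-1})$ are both non-zero. B\"ockle and Khare asked for the converse. We show that it fails: such a representation requires non-zero classes in the two groups whose cup product vanishes geometrically, and this is impossible when $\ell\mid q-1$ and $1$ is a simple eigenvalue of Frobenius on $H^1(X_{\overline{\mathbb F}_q},\chi)$. Explicit curves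 of genus two over $\mathbb F_3$ (with $\ell=2$) and $\mathbb F_7$ (with $\ell=3$) are of this kind. For $\ell$ odd, when both groups are non-zero and one of them is one-dimensional, we show that this is the only way in which the converse fails.
\end{abstract}

\section{The question and the answer}

Let $X$ be a smooth projective geometrically connected curve of genus $g$ over a finite field $\mathbb F_q$ of characteristic $p$, and let $\ell\ne p$ be a prime. Put $\bar X=X_{\overline{\mathbb F}_q}$, $\pi=\pi_1(X)$ and $G=\pi_1(\bar X)\lhd\pi$, so that $\pi/G\cong\widehat{\mathbb Z}$. All representations are continuous. A connected finite \'etale Galois cover $Y\to X$ is called \emph{geometric} if $Y$ is geometrically connected over $\mathbb F_q$. We fix a non-trivial character $\chi:\pi\to\overline{\mathbb F}_\ell^*$ that factors through the Galois group of a geometric cover. Then $G$ surjects onto that Galois group, so $\chi(G)=\chi(\pi)$, and in particular $\chi|_G\ne1$. This last property is all that the proofs of Theorems~\ref{thm:A} and~\ref{thm:C} use.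

For $\rho:\pi\to\mathrm{GL}_2(\overline{\mathbb Q}_\ell)$, an \emph{integral model} is a $\pi$-stable lattice over the ring of integers of a finite extension of $\mathbb Q_\ell$ over which $\rho$ is defined; its \emph{reduction} is the resulting representation over $\overline{\mathbb F}_\ell$. By the Brauer--Nesbitt theorem the semisimplification of the reduction does not depend on the lattice.

Suppose that $\rho$ is irreducible and that its reduction has semisimplification $1\oplus\chi$. Varying the lattice, one obtains a non-split extension of $1$ by $\chi$ and also one of $\chi$ by $1$. These extensions are classified by $H^1(\pi,\overline{\mathbb F}_\ell(\chi))$ and $H^1(\pi,\overline{\mathbb F}_\ell(\chi^{-1}))$, so both groups are non-zero. This is a standard lattice argument going back to Ribet (it is contained in Section~\ref{sec:obstruction}). B\"ockle and Khare \cite{BK} asked for the converse.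

\begin{question}
Suppose that $H^1(\pi,\overline{\mathbb F}_\ell(\chi))$ and $H^1(\pi,\overline{\mathbb F}_\ell(\chi^{-1}))$ are both non-zero. Is there an irreducible representation $\rho:\pi\to\mathrm{GL}_2(\overline{\mathbb Q}_\ell)$ such that the semisimplification of the reduction of an integral model of $\rho$ is $1\oplus\chi$?
\end{question}

\subsection*{What to expect, and the smallest case}

For odd $\ell$ a numerical heuristic suggests the answer yes: lifting a non-split extension of $1$ by $\chi$ to characteristic zero is governed by a deformation problem with as many equations as unknowns (Section~\ref{sec:defo}). To see what could go wrong, suppose that $\chi$ has values in $\mathbb F_\ell^*$ and that a representation with reduction $1\oplus\chi$ is given by matrices over $\mathbb Z_\ell$ of the form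
\[
\rho=\begin{pmatrix}a&b\\ \ell c&d\end{pmatrix},\qquad a\equiv1,\quad d\equiv\chi\pmod \ell,
\]
with neither $b$ nor $c$ identically zero modulo $\ell$, and with $\rho(\sigma)$ diagonal for some $\sigma\in\pi$ such that $\chi(\sigma)\ne1$. We expand $\rho(gh)=\rho(g)\rho(h)$. The off-diagonal entries give, modulo $\ell$,
\[
\bar b(gh)=\bar b(h)+\bar b(g)\chi(h),\qquad \bar c(gh)=\bar c(g)+\chi(g)\bar c(h),
\]
so $\beta=\bar b\chi^{-1}$ is a cocycle with values in $\chi^{-1}$ and $\gamma=\bar c$ is a cocycle with values in $\chi$. They are non-zero functions vanishing at $\sigma$, and a non-zero coboundary does not vanish at $\sigma$. So their classes are non-zero; these are Ribet's two classes. Now write $a\equiv1+\ell s\pmod{\ell^2}$. The upper left entry gives, modulo $\ell$,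
\[
s(gh)-s(g)-s(h)=\bar b(g)\bar c(h)=\beta(g)\chi(g)\gamma(h)=(\beta\cup\gamma)(g,h).
\]
Hence $\beta\cup\gamma$ is a coboundary: the two classes are not independent of each other.

On $\bar X$ the cup product is the Poincar\'e pairing, and $\beta,\gamma$ are invariant under Frobenius, which multiplies the pairing by $q$. Thus $\langle\gamma,\beta\rangle=q\langle\gamma,\beta\rangle$, and the vanishing on $\bar X$ is automatic unless $\ell\mid q-1$. If $\ell\mid q-1$, Frobenius preserves the pairing; when its eigenvalue $1$ is simple, the invariant classes for $\chi$ and for $\chi^{-1}$ form two lines in perfect duality, and the vanishing is impossible.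

\subsection*{Results}

Let $F$ denote geometric Frobenius acting on the groups $H^i(\bar X,\cdot)$, and consider the condition
\[
(*)\qquad \ell\mid q-1,\ \text{ and $1$ is an eigenvalue of $F$ on $H^1(\bar X,\overline{\mathbb F}_\ell(\chi))$ of algebraic multiplicity one.}
\]
By Lemma~\ref{lem:pairing} it is symmetric in $\chi$ and $\chi^{-1}$ and implies that both groups in the Question are one-dimensional.

\begin{theorem}\label{thm:A}
If an irreducible $\rho$ with reduction $1\oplus\chi$ up to semisimplification exists, then there are non-zero classes $\beta\in H^1(\pi,\overline{\mathbb F}_\ell(\chi^{-1}))$ and $\gamma\in H^1(\pi,\overline{\mathbb F}_\ell(\chi))$ with $\beta\cup\gamma=0$ in $H^2(\bar X,\overline{\mathbb F}_\ell)$. In particular, if $(*)$ holds, then both $H^1$'s are non-zero but no such $\rho$ exists.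
\end{theorem}

\begin{theorem}\label{thm:B}
Condition $(*)$ holds, with $\chi$ factoring through a geometric cover, for
\begin{itemize}
\item[(a)] $X:\ y^2=x^5+x^3+x-1$ over $\mathbb F_3$, $\ell=2$, and a certain $\chi$ of order $3$;
\item[(b)] $X:\ y^2=-(x^6+1)$ over $\mathbb F_7$, $\ell=3$, and a certain $\chi$ of order $4$.
\end{itemize}
Hence the answer to the Question is no.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $\ell$ be odd, and suppose that both $H^1(\pi,\overline{\mathbb F}_\ell(\chi^{\pm1}))$ are non-zero and at least one of them is one-dimensional. Then an irreducible $\rho$ as in the Question exists if and only if $(*)$ fails. In particular, it always exists if moreover $\ell\nmid q-1$.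
\end{theorem}

We make no claim of existence when both groups have dimension at least $2$, or when $\ell=2$.

Theorem~\ref{thm:A} extends the computation above to arbitrary congruences; the new point is that $a$ need not be trivial modulo the relevant power of the uniformizer, but is a character that must first be lifted and divided out. Theorem~\ref{thm:B} reduces to computing $L$-functions of degree two. Theorem~\ref{thm:C} lies deeper: it uses de Jong's theorem \cite{dJ} on representations over $k((t))$ and Weil's theorem on the absolute values of Frobenius eigenvalues.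

\section{Preliminaries}

\subsection{Characters}

By class field theory $\pi^{ab}$ is the profinite completion of $\mathrm{Pic}(X)$, with geometric Frobenius at a closed point $x$ corresponding to $[x]$, and the image of $G$ in $\pi^{ab}$ is the finite group $\mathrm{Pic}^0(X)$. So a character of $\pi$ of finite order is the same as a character of $\mathrm{Pic}(X)$ with finite image. A character $\psi$ of finite order factors through a geometric cover if and only if $\psi(G)=\psi(\pi)$ (for the converse, consider the cover cut out by $\ker\psi$), that is, if and only if $\psi(\mathrm{Pic}^0(X))=\psi(\mathrm{Pic}(X))$.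

\begin{lemma}\label{lem:lift}
Let $B\to\bar B$ be a continuous surjection of abelian pro-$\ell$ groups. Every continuous homomorphism $G\to\bar B$ lifts to a continuous homomorphism $G\to B$.
\end{lemma}
\begin{proof}
The homomorphism factors through the maximal abelian pro-$\ell$ quotient of $G$, which is isomorphic to $\mathbb Z_\ell^{2g}$ (the $\ell$-adic Tate module of the Jacobian). This is a free abelian pro-$\ell$ group; lift the images of a basis.
\end{proof}

The proof does not apply to $\pi$, because $\pi^{ab}$ contains the finite group $\mathrm{Pic}^0(X)$, which may have $\ell$-torsion. This is why the statements on cup products below are made on $\bar X$.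

\medskip
Throughout we fix $\sigma\in\pi$ with $\chi(\sigma)\ne1$. It serves to make cocycles rigid.

\begin{lemma}\label{lem:sigma}
Let $\Lambda$ be a topological field and $\psi:\pi\to\Lambda^*$ a character with $\psi(\sigma)\ne1$. Every class in $H^1(\pi,\Lambda(\psi))$ is represented by exactly one cocycle vanishing at $\sigma$.
\end{lemma}
\begin{proof}
Coboundaries are the functions $g\mapsto x(\psi(g)-1)$ with $x\in\Lambda$. Exactly one of them has a prescribed value at $\sigma$.
\end{proof}

\subsection{Restriction to $\bar X$ and Frobenius}

Fix $\Phi\in\pi$ mapping to geometric Frobenius in $\pi/G$. For a topological $\pi$-module $M$ let $F$ denote its action on $H^1(G,M)$, given by $(Fc)(g)=\Phi\cdot c(\Phi^{-1}g\Phi)$; when $H^1(G,M)=H^1(\bar X,M)$, this is the action of geometric Frobenius. If $\nu$ is a character of $\pi$ with $\nu|_G=1$, then twisting $M$ by $\nu$ does not change $H^1(G,M)$ and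
\begin{equation}\label{eq:twist}
F \text{ on } H^1(G,M\otimes\nu)\quad\text{is}\quad \nu(\Phi)\cdot F\text{ on }H^1(G,M).
\end{equation}

\begin{lemma}\label{lem:res}
Let $M$ be a topological $\pi$-module with $M^G=0$. Then restriction $H^1(\pi,M)\to H^1(G,M)^F$ is well defined and injective. If $M$ is finite, it is bijective.
\end{lemma}
\begin{proof}
The image is invariant because $\pi$ acts trivially on $H^1(\pi,M)$. If a cocycle $c$ restricts to a coboundary on $G$, subtract a coboundary so that $c|_G=0$. For $h\in G$ and $g'\in\pi$ we have $c(hg')=h\,c(g')$ and, since $hg'=g'(g'^{-1}hg')$, also $c(hg')=c(g')$. So $c(g')\in M^G=0$. For finite $M$ the cokernel embeds in $H^2(\pi/G,M^G)=0$.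
\end{proof}

Let $k$ be a finite field of characteristic $\ell$ containing the values of $\chi$; all dimensions below are unchanged under extension of $k$. Since $\chi|_G\ne1$ we have $H^0(\bar X,k(\chi^{\pm1}))=0$, hence $H^2(\bar X,k(\chi^{\pm1}))=0$ by Poincar\'e duality. By Lemma~\ref{lem:res},
\begin{equation}\label{eq:inv}
H^1(\pi,k(\chi^{\pm1}))\cong H^1(\bar X,k(\chi^{\pm1}))^F .
\end{equation}
The cup product pairing
\[
\langle\ ,\ \rangle:\ H^1(\bar X,k(\chi))\times H^1(\bar X,k(\chi^{-1}))\to H^2(\bar X,k)\cong k
\]
is perfect and satisfies $\langle Fx,Fy\rangle=q\langle x,y\rangle$.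

\begin{lemma}\label{lem:pairing}
\begin{itemize}
\item[(i)] Condition $(*)$ holds for $\chi$ if and only if it holds for $\chi^{-1}$. If it holds, then the groups $H^1(\pi,k(\chi^{\pm1}))$ are lines, and the restrictions to $\bar X$ of non-zero elements of these two lines have non-zero pairing.
\item[(ii)] Conversely, suppose that $\dim H^1(\pi,k(\chi))=1$ and that $\langle b,\gamma\rangle\ne0$ for some $F$-invariant classes $b\in H^1(\bar X,k(\chi))$ and $\gamma\in H^1(\bar X,k(\chi^{-1}))$. Then $(*)$ holds.
\end{itemize}
\end{lemma}
\begin{proof}
(i) If $\ell\mid q-1$, then $F$ preserves the pairing, so the adjoint of $F$ is $F^{-1}$. Therefore generalized eigenspaces for $\lambda$ and $\mu$ are orthogonal unless $\lambda\mu=1$, and the generalized $1$-eigenspaces for $\chi$ and $\chi^{-1}$ are in perfect duality. So they have the same dimension. If this is one, each generalized eigenspace is a line and equals the space of invariants, which is $H^1(\pi,k(\chi^{\pm1}))$ by \eqref{eq:inv}.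

(ii) We have $\langle b,\gamma\rangle=\langle Fb,F\gamma\rangle=q\langle b,\gamma\rangle$, so $\ell\mid q-1$. Then $\langle Fx-x,\gamma\rangle=\langle Fx,F\gamma\rangle-\langle x,\gamma\rangle=0$ for all $x$, and hence $b\notin\mathrm{im}(F-1)$. By hypothesis and \eqref{eq:inv}, $\ker(F-1)=kb$ is a line, so there is a single Jordan block for the eigenvalue $1$. If its size were at least $2$, the line $\ker(F-1)$ would lie in $\mathrm{im}(F-1)$. So the size is one.
\end{proof}

\subsection{The $L$-function}

By the trace formula modulo $\ell$ \cite{Deligne}, and since $H^0$ and $H^2$ vanish,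
\begin{equation}\label{eq:L}
L(\chi,T):=\prod_x\bigl(1-\chi(x)T^{\deg x}\bigr)^{-1}=\det\bigl(1-FT\mid H^1(\bar X,k(\chi))\bigr),
\end{equation}
the product being over the closed points of $X$. Hence, given $\ell\mid q-1$, condition $(*)$ says that $L(\chi,T)\in\overline{\mathbb F}_\ell[T]$ has a simple zero at $T=1$.

\section{The cup product obstruction}\label{sec:obstruction}

\begin{proof}[Proof of Theorem \ref{thm:A}]
Let $\rho$ be defined over $E$, with ring of integers $\mathcal O$, uniformizer $\varpi$ and residue field $k$, enlarged so that $k$ contains the values of $\chi$. We bring $\rho$ into the shape of the introduction.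

\emph{A good lattice.} Fix a stable lattice. The characteristic polynomial of $\rho(\sigma)$ has the distinct roots $1,\chi(\sigma)$ modulo $\varpi$, so by Hensel's lemma it has roots $\lambda_1\equiv1$ and $\lambda_2\equiv\chi(\sigma)$ with $\lambda_1-\lambda_2\in\mathcal O^*$, and in a suitable basis of the lattice $\rho(\sigma)=\mathrm{diag}(\lambda_1,\lambda_2)$. Write $\rho=\begin{pmatrix}a&b\\c&d\end{pmatrix}$. The $\mathcal O$-algebra $A$ spanned by $\rho(\pi)$ contains the diagonal idempotents, such as $(\rho(\sigma)-\lambda_2)/(\lambda_1-\lambda_2)$. Hence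
\[
A=\begin{pmatrix}\mathcal O&B\\C&\mathcal O\end{pmatrix},
\]
where $B$ and $C$ are the ideals of $\mathcal O$ spanned by the values of $b$ and of $c$. They are non-zero because $\rho$ is irreducible. Conjugation by $\mathrm{diag}(x,1)$, $x\in E^*$, replaces $B,C$ by $xB,x^{-1}C$ and leaves $BC\subset\mathcal O$ and $\rho(\sigma)$ unchanged. So we may assume $B=\mathcal O$, and then $C=BC=\varpi^n\mathcal O$ with $n\ge0$. In particular $\rho$ still has entries in $\mathcal O$.

If $n=0$, then $A=M_2(\mathcal O)$ and the reduction is absolutely irreducible, a contradiction. So $n\ge1$. Then $\bar a,\bar d$ (modulo $\varpi$) are characters with $\{\bar a,\bar d\}=\{1,\chi\}$, and evaluation at $\sigma$ shows $\bar a=1$ and $\bar d=\chi$. Put $c'=\varpi^{-n}c$.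

\emph{The two classes.} From $b(gh)=a(g)b(h)+b(g)d(h)$ and $c(gh)=c(g)a(h)+d(g)c(h)$ we see, as in the introduction, that $\beta:=\bar b\,\chi^{-1}$ is a cocycle with values in $k(\chi^{-1})$ and $\gamma:=\bar c'$ is one with values in $k(\chi)$. The values of $b$, and those of $c'$, span $\mathcal O$, so each of $b,c'$ takes a unit value and both cocycles are non-zero functions. They vanish at $\sigma$, so their classes are non-zero by Lemma~\ref{lem:sigma}. By \eqref{eq:inv} they stay non-zero on $\bar X$.

\emph{Their cup product.} We have $a(gh)=a(g)a(h)+\varpi^n b(g)c'(h)$. Hence $a$ modulo $\varpi^n$ is a character with values in $1+\varpi(\mathcal O/\varpi^n)$, and modulo $\varpi^{n+1}$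
\[
a(gh)\,a(g)^{-1}a(h)^{-1}=1+\varpi^n\,\bar b(g)\bar c'(h)=1+\varpi^n(\beta\cup\gamma)(g,h),
\]
because $a\equiv1\pmod\varpi$ and $(\beta\cup\gamma)(g,h)=\beta(g)\chi(g)\gamma(h)$. If $n=1$, write $a\equiv1+\varpi s\pmod{\varpi^2}$ and conclude as in the introduction. For $n>1$ the character $a$ modulo $\varpi^n$ need not be trivial, and we must divide by a lift of it modulo $\varpi^{n+1}$. By Lemma~\ref{lem:lift}, its restriction to $G$ lifts to a character $\tilde a:G\to1+\varpi(\mathcal O/\varpi^{n+1})$. On $G$ write $a/\tilde a=1+\varpi^ns$ with $s:G\to k$ continuous. Since $\tilde a$ is multiplicative,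
\[
s(gh)-s(g)-s(h)=(\beta\cup\gamma)(g,h)\qquad(g,h\in G).
\]
So $\beta\cup\gamma=0$ in $H^2(G,k)$, and also in $H^2(\bar X,k)$, because the natural map $H^*(G,\cdot)\to H^*(\bar X,\cdot)$ respects cup products.

\emph{The last assertion.} If $(*)$ holds, Lemma~\ref{lem:pairing}(i) shows that both $H^1$'s are lines and that the cup product of non-zero classes is non-zero on $\bar X$. So no $\rho$ exists.
\end{proof}

\section{Two curves of genus two}

By Theorem~\ref{thm:A} and \eqref{eq:L}, to answer the Question in the negative it suffices to find a character $\chi$, factoring through a geometric cover, whose $L$-function modulo a prime $\ell\mid q-1$ has a simple zero at $T=1$. The degree of $L(\chi,T)$ is $2g-2$ by the Euler characteristic, so $g=1$ gives nothing; we take $g=2$.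

\begin{lemma}\label{lem:L2}
Let $g=2$, let $K$ be the canonical class, $h=\#\mathrm{Pic}^0(X)$ and $N_i=\#X(\mathbb F_{q^i})$. If $\chi|_{\mathrm{Pic}^0(X)}\ne1$, then
\[
L(\chi,T)=1+\Bigl(\sum_{x\in X(\mathbb F_q)}\chi(x)\Bigr)T+q\,\chi(K)\,T^2 .
\]
Moreover $h=\frac12(N_1^2+N_2)-q$.
\end{lemma}
\begin{proof}
We have $L(\chi,T)=\sum_{D\ge0}\chi(D)T^{\deg D}$ over effective divisors, and a class $[D]$ contains $\frac{q^{h^0(D)}-1}{q-1}$ effective divisors. The coefficients in degrees $0$ and $1$ are clear. Since $\chi$ is non-trivial on $\mathrm{Pic}^0(X)$, the sum of $\chi$ over all classes of a given degree is $0$. In degree $d\ge3$, $h^0=d-1$ is constant, so the coefficient vanishes. In degree $2$, Riemann--Roch gives $h^0(D)=1+h^0(K-D)$, which is $2$ for $D\sim K$ and $1$ otherwise. So the class $K$ contains $q+1$ effective divisors and every other class contains one, and the coefficient is $q\chi(K)+\sum_{\deg=2}\chi=q\chi(K)$.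

The same count shows that there are $(q+1)+(h-1)=q+h$ effective divisors of degree $2$. On the other hand, they are the $\frac{N_1(N_1+1)}2$ sums of two (possibly equal) rational points and the $\frac{N_2-N_1}2$ closed points of degree $2$, in total $\frac{N_1^2+N_2}2$.
\end{proof}

For a curve $y^2=f(x)$ with $f$ separable of degree $5$ or $6$ over a field of odd characteristic, the class $K$ is the class of the fibers of $x$, and every effective divisor in the class $K$ is such a fiber.

\subsection{A curve over $\mathbb F_3$ with $\ell=2$}

Let $f=x^5+x^3+x-1$ over $\mathbb F_3$ and $X:y^2=f(x)$. We have $f(0)=f(1)=f(2)=-1$, a non-square, so $X(\mathbb F_3)=\{\infty\}$ and $N_1=1$.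

Write $\mathbb F_9=\mathbb F_3(i)$ with $i^2=-1$. An element $z\ne0$ of $\mathbb F_9$ is a square if and only if $z^4=1$, and $z^4=z\bar z$ is the norm of $z$. We compute:
\begin{itemize}
\item $f(i)=i-i+i-1=-1+i$, of norm $2=-1$;
\item $(1+i)^2=-i$, $(1+i)^3=1-i$, $(1+i)^5=-1-i$, so $f(1+i)=(-1-i)+(1-i)+(1+i)-1=-i$, of norm $1$;
\item $(-1+i)^2=i$, $(-1+i)^3=-1-i$, $(-1+i)^5=1-i$, so $f(-1+i)=(1-i)+(-1-i)+(-1+i)-1=1-i$, of norm $-1$.
\end{itemize}
At the conjugate elements $f$ takes the conjugate values, with the same norms. So $f$ has no root in $\mathbb F_9$, hence no irreducible factor of degree at most $2$. Being of degree $5$, it is irreducible, hence separable, and $X$ has genus $2$.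

Over $\mathbb F_9$ there is one point at infinity; each $x\in\mathbb F_3$ gives two points, as $-1$ is a square in $\mathbb F_9$; each of $x=1\pm i$ gives two points; the other four $x$ give none. So $N_2=1+6+4=11$ and $h=\frac{1+11}2-3=3$. Therefore $\mathrm{Pic}(X)=\mathbb Z[\infty]\oplus\mathrm{Pic}^0(X)$ with $\mathrm{Pic}^0(X)\cong\mathbb Z/3$, and $K=2[\infty]$.

Let $\omega\in\mathbb F_4^*$ have order $3$. Let $\chi:\mathrm{Pic}(X)\to\mathbb F_4^*$ be given by an isomorphism $\mathrm{Pic}^0(X)\cong\mathbb F_4^*$ on $\mathrm{Pic}^0(X)$ and by $\chi(\infty)=\omega$. Then $\chi$ has order $3$ and $\chi(\mathrm{Pic}^0(X))=\chi(\mathrm{Pic}(X))$, so $\chi$ factors through a geometric cover. By Lemma~\ref{lem:L2}, in characteristic $2$,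
\[
L(\chi,T)=1+\omega T+3\omega^2T^2=1+\omega T+\omega^2T^2=(1-T)(1-\omega^2T),
\]
since $1+\omega^2=\omega$. The zero at $T=1$ is simple and $2\mid q-1$, so $(*)$ holds.

\subsection{A curve over $\mathbb F_7$ with $\ell=3$}

Let $X:y^2=-(x^6+1)$ over $\mathbb F_7$. The polynomial $x^6+1$ is prime to its derivative $6x^5$, so $X$ has genus $2$. The squares in $\mathbb F_7^*$ are $1,2,4$. The right hand side is $-1$ at $x=0$ and $-2$ at $x\in\mathbb F_7^*$, and its leading coefficient is $-1$. All of these are non-squares, so $N_1=0$.

\emph{The number $N_2$.} The norm $N:\mathbb F_{49}^*\to\mathbb F_7^*$ is a surjection of cyclic groups of even order, so it maps a generator to a generator, and $z\in\mathbb F_{49}^*$ is a square if and only if $N(z)$ is a square in $\mathbb F_7^*$. In particular, elements of $\mathbb F_7^*$ are squares in $\mathbb F_{49}$. So infinity contributes $2$ points and $x\in\mathbb F_7$ contribute $14$. For the other $x\in\mathbb F_{49}^*$, the element $z=x^6$ runs through $\mu_8\setminus\{1\}$, each value being attained by six $x$. We have to see when $-(1+z)$ is a square; note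 $N(-1)=1$. Since $N(z)=z^8=1$, the conjugate of $z$ is $z^{-1}$ and $N(1+z)=2+z+z^{-1}$.
\begin{itemize}
\item $z=-1$: here $y=0$, giving $6$ points.
\item $z=\pm i$ with $i^2=-1$: $N(1+z)=2$ is a square, giving $2\cdot6\cdot2=24$ points.
\item $z$ of order $8$: $(z+z^{-1})^2=z^2+z^{-2}+2=2$, so $z+z^{-1}=\pm3$ and $N(1+z)\in\{5,6\}$. These are non-squares, giving no points.
\end{itemize}
So $N_2=16+6+24=46$ and $h=23-7=16$.

\emph{$\mathrm{Pic}^0(X)$ is not killed by $2$.} Otherwise, having order $16$, it would be all of $J[2](\overline{\mathbb F}_7)$, where $J$ is the Jacobian, and Frobenius would fix every $2$-torsion class. The Weierstrass points are $(\zeta,0)$ with $\zeta^6=-1$. They lie over $\mathbb F_{49}$, as $\zeta^{12}=1$, and Frobenius maps $\zeta$ to $\zeta^7=-\zeta$. Take $\zeta_1\ne\pm\zeta_2$ and put $P_j^\pm=(\pm\zeta_j,0)$. Since $2P\sim K$ for each Weierstrass point $P$, the class of $P_1^+-P_2^+$ is $2$-torsion. If Frobenius fixed it, then $P_1^+-P_2^+\sim P_1^--P_2^-$, so $P_1^++P_2^-\sim P_1^-+P_2^+$. These are distinct effective divisors of degree $2$, so their class has $h^0\ge2$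 and is $K$. Then $P_1^++P_2^-$ is a fiber of $x$, which is false since $\zeta_1\ne-\zeta_2$.

So $\mathrm{Pic}^0(X)$ is an abelian group of order $16$ and exponent divisible by $4$. It has a character $\chi_0$ of order $4$, with image $\mu_4\subset\mathbb F_9^*$.

\emph{A square root of $K$.} We want $\chi(K)=-1$, and for this we show that $K$ is divisible by $2$ in $\mathrm{Pic}(X)$. Over $\mathbb F_{49}$ let $D$ (respectively $D'$) be the sum of the three Weierstrass points with $x^3=i$ (respectively $x^3=-i$). Since $(-\zeta)^3=-\zeta^3$, Frobenius $\tau\in\mathrm{Gal}(\mathbb F_{49}/\mathbb F_7)$ maps $D$ to $D'$. The two points at infinity form a fiber of $x$, so the divisors of $x^3-i$ and $y$ show $2D\sim3K$ and $D+D'\sim3K$. The class $[D]-K$ has degree $1$ and its double is $K$. We claim that it is the class of a divisor over $\mathbb F_7$. The function $u=y/(x^3-i)$ has divisor $D'-D$, and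
\[
u\,u^\tau=\frac{y^2}{(x^3-i)(x^3+i)}=-1 .
\]
Choose $e\in\mathbb F_{49}^*$ with $N(e)=-1$ and put $v=u/e$. Then $v\,v^\tau=1$, so Hilbert's Theorem 90 for $\mathbb F_{49}(X)/\mathbb F_7(X)$ gives $v=w/w^\tau$ with $w\in\mathbb F_{49}(X)^*$. The divisor $D+\mathrm{div}(w)$ is mapped by $\tau$ to $D'+\mathrm{div}(w^\tau)=D+\mathrm{div}(v)+\mathrm{div}(w^\tau)=D+\mathrm{div}(w)$, so it is defined over $\mathbb F_7$. Let $\theta\in\mathrm{Pic}(X)$ be its class minus $K$. It has degree $1$, and $2\theta=K$ (as $\mathrm{Pic}(X)\to\mathrm{Pic}(\bar X)$ is injective).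

\emph{The character.} Define $\chi$ on $\mathrm{Pic}(X)=\mathbb Z\theta\oplus\mathrm{Pic}^0(X)$ by $\chi|_{\mathrm{Pic}^0(X)}=\chi_0$ and $\chi(\theta)=\sqrt{-1}\in\mu_4\subset\mathbb F_9^*$. Then $\chi(\mathrm{Pic}^0(X))=\chi(\mathrm{Pic}(X))=\mu_4$, so $\chi$ has order $4$ and factors through a geometric cover, and $\chi(K)=-1$. As $X(\mathbb F_7)=\emptyset$, Lemma~\ref{lem:L2} gives, in characteristic $3$,
\[
L(\chi,T)=1-7T^2=1-T^2=(1-T)(1+T).
\]
The zero at $T=1$ is simple and $3\mid q-1=6$, so $(*)$ holds. This completes the proof of Theorem~\ref{thm:B}; by Theorem~\ref{thm:A} the answer to the Question is no. \qed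

\begin{remark}
Base change to $\mathbb F_{q^m}$ replaces $F$ by $F^m$ and leaves $G$ unchanged, so the restriction of $\chi$ still factors through a geometric cover. In (a) the eigenvalues of $F$ are $1,\omega^2$, and in (b) they are $1,-1$. So $(*)$ persists in (a) for $3\nmid m$ and in (b) for $m$ odd, which gives infinitely many counterexamples.
\end{remark}

\section{Deformations of a non-split extension}\label{sec:defo}

The rest of the paper proves Theorem~\ref{thm:C}. If $(*)$ holds, no $\rho$ exists by Theorem~\ref{thm:A}. For the other direction we show, under the hypotheses of Theorem~\ref{thm:C}: \emph{if no irreducible $\rho$ exists, then $(*)$ holds.} The statement is symmetric in $\chi$ and $\chi^{-1}$: $(*)$ is, and if $\tilde\chi$ denotes the Teichm\"uller lift of $\chi$, then twisting by $\tilde\chi^{-1}$ turns reduction $1\oplus\chi$ into $1\oplus\chi^{-1}$. So from now on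
\[
\ell\text{ is odd},\qquad \dim H^1(\pi,k(\chi))=1,\qquad H^1(\pi,k(\chi^{-1}))\ne0 .
\]

The plan is as follows. Let $R$ be the universal deformation ring of the non-split extension $\bar\rho$ of $1$ by $\chi$. It is a quotient of a power series ring in $n$ variables by at most $n$ relations. De Jong's theorem shows that $R$ is finite over $W(k)$, so that there are exactly $n$ relations and the obstruction classes fill the obstruction space $H^2(X,\mathrm{ad}^0)$ (this section). If no lift of $\bar\rho$ is irreducible, Weil's theorem forces the universal deformation to be upper triangular (Section~\ref{sec:reducible}). The obstructions then come from $H^2(X,\mathfrak b)$, where $\mathfrak b\subset\mathrm{ad}^0$ consists of the upper triangular matrices, and there they are confined to a certain subspace because the diagonal characters can be lifted on $G$. Comparing $H^2(X,\mathfrak b)$ with $H^2(X,\mathrm{ad}^0)$ brings out the cup product (Section~\ref{sec:end}).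

\subsection{The residual representation}

Let $z:\pi\to k$ be the cocycle with values in $k(\chi)$ that vanishes at $\sigma$ and represents a fixed generator of $H^1(\pi,k(\chi))$ (Lemma~\ref{lem:sigma}). Put
\[
\bar\rho=\begin{pmatrix}\chi&z\\0&1\end{pmatrix},\qquad \bar\rho(\sigma)=\begin{pmatrix}\chi(\sigma)&0\\0&1\end{pmatrix}.
\]
By \eqref{eq:inv} the restriction $\bar\rho|_G$ is non-split, so its only stable line is spanned by the first basis vector $e_1$, and $G$ acts on it by $\chi|_G\ne1$. It follows that $\mathrm{End}_G(\bar\rho)=k$. Indeed, let $f$ commute with $G$. Then $f$ maps $ke_1$ to itself; let it act there by $\mu$. If $f\ne\mu$, then $f-\mu$ factors through the quotient $1$ of $\bar\rho$, and its image is a stable line with trivial action, a contradiction.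

Let $\mathcal O=W(k)$, and let $R$ be Mazur's universal deformation ring of $\bar\rho$ with fixed determinant $\tilde\chi$. Recall that a deformation to a complete noetherian local $\mathcal O$-algebra $A$ with residue field $k$ is a lift $\pi\to\mathrm{GL}_2(A)$ of $\bar\rho$ with determinant $\tilde\chi$, up to conjugation by $1+M_2(\mathfrak m_A)$. The ring $R$ exists because $\mathrm{End}_\pi(\bar\rho)=k$ and the relevant $H^1$ is finite. Its tangent space $\mathrm{Hom}_{\mathcal O}(R,k[\epsilon])$ is $H^1(\pi,\mathrm{ad}^0)$, where $\mathrm{ad}^0$ denotes the trace zero endomorphisms of $\bar\rho$.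

By Hensel's lemma we may choose the universal representation in its conjugacy class so that it is diagonal at $\sigma$:
\[
\rho^{univ}=\begin{pmatrix}a&b\\c&d\end{pmatrix},\qquad \rho^{univ}(\sigma)\ \text{diagonal},\qquad a\equiv\chi,\ b\equiv z,\ c\equiv0,\ d\equiv1 \pmod{\mathfrak m_R}.
\]

\begin{lemma}\label{lem:line}
Let $S$ be a complete discrete valuation ring whose residue field is a finite extension of $k$, and let $R\to S$ be a local homomorphism inducing the inclusion of $k$ on residue fields. Write $a_S,b_S,c_S,d_S$ for the images of $a,b,c,d$. If the representation over $S$ stabilizes a line over an algebraic closure of $\mathrm{Frac}(S)$, then $c_S=0$.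
\end{lemma}
\begin{proof}
The image of $\sigma$ is diagonal, and its diagonal entries reduce to $\chi(\sigma)\ne1$ and $1$. So they are distinct, and a stable line is spanned by $e_1$ or by $e_2$. If $e_2$ spans a stable line, then $b_S=0$, which is impossible since $b_S$ reduces to $z\ne0$. So $e_1$ does, that is, $c_S=0$.
\end{proof}

\subsection{Cohomology}

Let $M$ be a finite-dimensional $k$-representation of $\pi$. There are natural maps $H^i(\pi,M)\to H^i(X,M)$, bijective for $i\le1$ and injective for $i=2$, and exact sequences
\begin{equation}\label{eq:HS}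
0\to H^{i-1}(\bar X,M)_F\to H^i(X,M)\to H^i(\bar X,M)^F\to0 .
\end{equation}
Kernel and cokernel of $F-1$ have equal dimension. So, by \eqref{eq:HS} for $i=1,2$,
\begin{equation}\label{eq:dim}
H^0(\bar X,M)=0\ \Longrightarrow\ \dim\ker\bigl(H^2(X,M)\to H^2(\bar X,M)\bigr)=\dim H^1(X,M).
\end{equation}

Let $\mathfrak b\subset\mathrm{ad}^0$ be the subspace of upper triangular matrices. With $H=\mathrm{diag}(1,-1)$ and $E_{ij}$ the matrix units, there are exact sequences
\begin{equation}\label{eq:filt}
0\to k(\chi)\to\mathfrak b\to k\to0,\qquad 0\to\mathfrak b\to\mathrm{ad}^0\to k(\chi^{-1})\to0,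
\end{equation}
with $k(\chi)$ spanned by $E_{12}$, $k$ by the image of $H$ and $k(\chi^{-1})$ by the image of $E_{21}$.

Since $\ell$ is odd, non-zero scalars do not have trace zero, so $H^0(\bar X,\mathrm{ad}^0)=0$ because $\mathrm{End}_G(\bar\rho)=k$; also the trace form makes $\mathrm{ad}^0$ self-dual, so $H^2(\bar X,\mathrm{ad}^0)=0$ by Poincar\'e duality. By \eqref{eq:dim},
\begin{equation}\label{eq:n}
n:=\dim H^1(X,\mathrm{ad}^0)=\dim H^2(X,\mathrm{ad}^0).
\end{equation}
This is the coincidence ``as many equations as unknowns''. Further, $H^0(\bar X,\mathfrak b)=0$. Since $H^2(\bar X,k(\chi))=0$, the map $H^2(\bar X,\mathfrak b)\to H^2(\bar X,k)$ is injective. So for the composite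
\[
\kappa:\ H^2(X,\mathfrak b)\to H^2(\bar X,\mathfrak b)\hookrightarrow H^2(\bar X,k)
\]
we get from \eqref{eq:dim}
\begin{equation}\label{eq:kappa}
\dim\ker\kappa=\dim H^1(X,\mathfrak b).
\end{equation}

\subsection{Relations and obstructions}

Write $R=P/J$ with $P=\mathcal O[[x_1,\dots,x_n]]$ such that $P\to R$ is an isomorphism on relative cotangent spaces $\mathfrak m/(\mathfrak m^2,\ell)$. Consider the extension
\[
0\to J/\mathfrak m_PJ\to P/\mathfrak m_PJ\to R\to0 .
\]
Surjections of profinite groups have continuous sections, so there are continuous lifts $\tilde b,\tilde c,\tilde d$ of the functions $b,c,d$ to $P/\mathfrak m_PJ$. As $\tilde d$ has unit values, we may put $\tilde a=\tilde d^{-1}(\tilde\chi+\tilde b\tilde c)$, so that $r=\begin{pmatrix}\tilde a&\tilde b\\\tilde c&\tilde d\end{pmatrix}$ lifts $\rho^{univ}$ and has determinant $\tilde\chi$. Then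
\[
r(g)r(h)=\bigl(1+o(g,h)\bigr)r(gh),\qquad o(g,h)\in\mathrm{ad}^0\otimes J/\mathfrak m_PJ ,
\]
the trace of $o(g,h)$ being zero because $\det r$ is multiplicative and $J^2\subset\mathfrak m_PJ$. As $J/\mathfrak m_PJ$ is killed by $\mathfrak m_P$, the function $o$ is a $2$-cocycle for the action through $\bar\rho$, and another choice of $r$ with determinant $\tilde\chi$ changes it by a coboundary. So we have a linear map
\[
\mathrm{Obs}:\ \mathrm{Hom}_k(J/\mathfrak m_PJ,k)\to H^2(\pi,\mathrm{ad}^0)\subset H^2(X,\mathrm{ad}^0),\qquad \varphi\mapsto\varphi_*[o].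
\]
For $\varphi\ne0$ let $P_\varphi$ be the quotient of $P/\mathfrak m_PJ$ by $\ker\varphi$; it is an extension of $R$ by $k$. Then $\mathrm{Obs}(\varphi)=0$ if and only if $\rho^{univ}$ lifts to a representation over $P_\varphi$ with determinant $\tilde\chi$.

\begin{lemma}[Mazur]\label{lem:obs}
$\mathrm{Obs}$ is injective. Hence $J$ is generated by at most $n$ elements.
\end{lemma}
\begin{proof}
Let $\varphi\ne0$ and suppose that $\rho^{univ}$ lifts to $P_\varphi$. By universality the lift corresponds to a homomorphism $s:R\to P_\varphi$, and the composite $R\to P_\varphi\to R$ classifies $\rho^{univ}$, so it is the identity. Since $P\to P_\varphi\to R$ are surjections whose composite is an isomorphism on relative cotangent spaces, so is $P_\varphi\to R$, and hence so is $s$. Therefore $s$ is surjective. Being also injective, it is bijective, and so is $P_\varphi\to R$. This contradicts its kernel being $k\ne0$. The second assertion follows from \eqref{eq:n} and Nakayama's lemma.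
\end{proof}

\subsection{Finiteness}

\begin{proposition}\label{prop:finite}
$R$ is finite and flat over $\mathcal O$, and $\dim_kJ/\mathfrak m_PJ=n$. Hence $\mathrm{Obs}$ is an isomorphism onto $H^2(X,\mathrm{ad}^0)$.
\end{proposition}
\begin{proof}
It suffices to show $\dim R/\ell R=0$. Indeed, $P$ is regular of dimension $n+1$. If $\ell$ together with a minimal set of generators of $J$, at most $n$ in number, cuts it down to dimension $0$, then there are exactly $n$ generators, and the $n+1$ elements form a regular sequence in any order. So $\ell$ is a non-zero-divisor on $R=P/J$, and $R$ is finite over $\mathcal O$ because $R/\ell R$ has finite length and $R$ is complete. The last assertion then follows from Lemma~\ref{lem:obs} and \eqref{eq:n}.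

Suppose that $\dim R/\ell R\ge1$. Then there is a prime $\mathfrak p\ni\ell$ with $\dim R/\mathfrak p=1$, and the normalization of the complete local domain $R/\mathfrak p$ is $k'[[t]]$ for a finite extension $k'$ of $k$. So $\rho^{univ}$ gives $\rho_{\mathfrak p}:\pi\to\mathrm{GL}_2(k'[[t]])$, with entries $a_{\mathfrak p},b_{\mathfrak p},c_{\mathfrak p},d_{\mathfrak p}$ and determinant $\chi$. We show that it is conjugate to the constant representation $\bar\rho$, which is absurd.

\emph{Step 1: $\rho_{\mathfrak p}$ is upper triangular.} By de Jong's theorem \cite{dJ} (proved there for $\mathrm{GL}_2$; for $\ell>2$ and all ranks see Gaitsgory \cite{Ga}) the group $\rho_{\mathfrak p}(G)$ is finite. So the traces of its elements are sums of roots of unity, hence algebraic over $k'$. An element of $k'[[t]]$ that is algebraic over $k'$ lies in $k'$. So the traces are equal to their reductions, that is, to $1+\chi$ on $G$. As the determinant is $\chi$, the Brauer--Nesbitt theorem shows that $\rho_{\mathfrak p}|_G$ over $k'((t))$ has semisimplification $1\oplus\chi|_G$. So for some $\psi\in\{1,\chi|_G\}$ the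 space of vectors on which $G$ acts by $\psi$ is non-zero. It is a line, since $1\ne\chi|_G$, and it is $\pi$-stable, since $\psi$ extends to $\pi$ and is therefore invariant under conjugation. By Lemma~\ref{lem:line}, $c_{\mathfrak p}=0$. On $G$ the characters $a_{\mathfrak p},d_{\mathfrak p}$ are $1$ and $\chi$ in some order; as they reduce to $\chi$ and $1$ respectively, we have $a_{\mathfrak p}|_G=\chi|_G$ and $d_{\mathfrak p}|_G=1$. Comparing determinants, $a_{\mathfrak p}=\chi d_{\mathfrak p}^{-1}$.

\emph{Step 2: $d_{\mathfrak p}=1$.} Put $\delta=d_{\mathfrak p}(\Phi)\in1+tk'[[t]]$. The function $b_{\mathfrak p}/d_{\mathfrak p}$ is a cocycle with values in $k'[[t]](\chi d_{\mathfrak p}^{-2})$. A cocycle on $G$ with values in $k'[[t]](\chi)$ is a power series in $t$ whose coefficients are cocycles with values in $k'(\chi)$, so the restriction of $b_{\mathfrak p}/d_{\mathfrak p}$ to $G$ defines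
\[
v\in H^1(\bar X,k'(\chi))\otimes_{k'}k'[[t]] .
\]
Its constant term is the class of $z|_G$, which is non-zero by \eqref{eq:inv}. Since $v$ is the restriction of a class on $\pi$, it is invariant under Frobenius, which by \eqref{eq:twist} means $\delta^{-2}Fv=v$. So $\delta^2$ is an eigenvalue of $F$ on the finite-dimensional $k'$-space $H^1(\bar X,k'(\chi))$. Hence it is algebraic over $k'$ and lies in $k'$, and so $\delta^2=1$. As $\ell$ is odd and $\delta\equiv1\pmod t$, we get $\delta=1$. Since $d_{\mathfrak p}|_G=1$ and $\Phi$ topologically generates $\pi/G$, $d_{\mathfrak p}=1$.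

\emph{Step 3: $b_{\mathfrak p}$ is constant up to scaling.} Now $b_{\mathfrak p}=\sum b_it^i$, where each $b_i$ is a cocycle on $\pi$ with values in $k'(\chi)$ that vanishes at $\sigma$. Since $H^1(\pi,k(\chi))$ is one-dimensional, Lemma~\ref{lem:sigma} gives $b_i=\lambda_iz$ with $\lambda_i\in k'$, and $\lambda_0=1$. So $b_{\mathfrak p}=\lambda z$ with $\lambda\in1+tk'[[t]]$, and conjugation by $\mathrm{diag}(\lambda^{-1},1)$ turns $\rho_{\mathfrak p}$ into $\bar\rho$.

\emph{Conclusion.} The map $R\to k'[[t]]$ has image in $A_0=k+tk'[[t]]$, a complete local ring with residue field $k$ that is finite over $k[[t]]$, hence noetherian. The conjugating matrix lies in $1+M_2(\mathfrak m_{A_0})$, so as a deformation to $A_0$, $\rho_{\mathfrak p}$ is equivalent to the constant deformation $\bar\rho$. By universality $R\to A_0$ factors through $k$. This contradicts the injectivity of $R/\mathfrak p\to k'[[t]]$.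
\end{proof}

\begin{remark}
One-dimensionality is needed here. If $z_1$ is a second cocycle with values in $k(\chi)$ that vanishes at $\sigma$ and is linearly independent of $z$, then $\begin{pmatrix}\chi&z+tz_1\\0&1\end{pmatrix}$ is a deformation to $k[[t]]$. Were $R$ finite over $\mathcal O$, the image of $R\to k[[t]]$ would be a local domain, finite over $k$, with residue field $k$, that is, $k$ itself. So this deformation would be conjugate to $\bar\rho$ by a matrix commuting with $\mathrm{diag}(\chi(\sigma),1)$, that is, by a diagonal matrix. Then $z+tz_1$ would be a multiple of $z$, which it is not.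
\end{remark}

\section{If all lifts are reducible, the universal deformation is}\label{sec:reducible}

From now on we assume that \emph{no irreducible $\rho$ as in the Question exists.} Let $I\subset R$ be the ideal generated by the values of $c$. We want $I=0$. By assumption and Lemma~\ref{lem:line} every $\overline{\mathbb Q}_\ell$-point of $R$ is upper triangular, but $R$ might have nilpotents, and $c$ might take nilpotent values. A non-zero nilpotent $c$ would give, to first order, an extension in the direction opposite to that given by $b$, and the two directions have incompatible Frobenius weights.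

\begin{proposition}\label{prop:I}
$I=0$.
\end{proposition}
\begin{proof}
As $R$ is finite flat over $\mathcal O$, it embeds in $R\otimes_{\mathcal O}E'$ for a finite extension $E'$ of $\mathrm{Frac}(\mathcal O)$, and for $E'$ large this is a finite product of local Artinian $E'$-algebras $R_\lambda$ with residue field $E'$. It suffices to show $IR_\lambda=0$ for each $\lambda$. Let $\mathcal O'$ be the ring of integers of $E'$. The point $R\to E'$ given by $\lambda$ has image in $\mathcal O'$ and gives $\rho_\lambda:\pi\to\mathrm{GL}_2(\mathcal O')$, which reduces to $\bar\rho$. So its reduction has semisimplification $1\oplus\chi$, and by assumption $\rho_\lambda$ is reducible over $\overline{\mathbb Q}_\ell$. By Lemma~\ref{lem:line},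
\[
\rho_\lambda=\begin{pmatrix}a_\lambda&b_\lambda\\0&d_\lambda\end{pmatrix},\qquad b_\lambda(\sigma)=0.
\]
The character $\psi=a_\lambda/d_\lambda$ reduces to $\chi$, so $\psi(\sigma)\ne1$ and $\psi|_G\ne1$. Since the image $\mathrm{Pic}^0(X)$ of $G$ in $\pi^{ab}$ is finite, $\psi|_G$ has finite order. Let $\nu$ be the character of $\pi/G$ with $\nu(\Phi)=\psi(\Phi)=:\tau$, and $\psi_0=\psi\nu^{-1}$. Then $\psi_0$ is trivial at $\Phi$ and of finite order on $G$, so it has finite order.

\emph{The extension given by $b_\lambda$.} The function $b_\lambda/d_\lambda$ is a cocycle with values in $E'(\psi)$. It is non-zero, because it reduces to $z$, and it vanishes at $\sigma$. So its class is non-zero by Lemma~\ref{lem:sigma}, and by Lemma~\ref{lem:res} it restricts to a non-zero $F$-invariant class in $H^1(G,E'(\psi))=H^1(\bar X,E'(\psi))$. By \eqref{eq:twist},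
\[
\tau\beta_1=1\quad\text{for an eigenvalue $\beta_1$ of $F$ on }H^1(\bar X,E'(\psi_0)).
\]

\emph{The extension given by $c$.} Suppose $IR_\lambda\ne0$, and let $\mathfrak m$ be the maximal ideal of $R_\lambda$. By Nakayama's lemma $\mathfrak mIR_\lambda\ne IR_\lambda$. An $E'$-subspace of codimension one in $IR_\lambda$ that contains $\mathfrak mIR_\lambda$ is an ideal of $R_\lambda=E'+\mathfrak m$. Dividing by it, we obtain a quotient ring $A$ in which $IA\cong E'$ is killed by the maximal ideal. Therefore, in $A$,
\[
c(gh)=c(g)a(h)+d(g)c(h)=c(g)a_\lambda(h)+d_\lambda(g)c(h),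
\]
so $c/a_\lambda$ is a cocycle with values in $E'(\psi^{-1})$. It is non-zero, since the values of $c$ generate $IA$, and it vanishes at $\sigma$. As before,
\[
\tau^{-1}\beta_2=1\quad\text{for an eigenvalue $\beta_2$ of $F$ on }H^1(\bar X,E'(\psi_0^{-1})).
\]

\emph{Weights.} Multiplying, $\beta_1\beta_2=1$. But $H^1(\bar X,E'(\psi_0^{\pm1}))$ is an $F$-stable direct summand of $H^1$ of the base change to $\overline{\mathbb F}_q$ of a finite \'etale cover of $X$ (possibly not geometrically connected) trivializing $\psi_0$. By Weil, $\beta_1$ and $\beta_2$ are algebraic numbers all of whose complex absolute values are $q^{1/2}$. So $|\beta_1\beta_2|=q$, a contradiction.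
\end{proof}

\section{The cup product reappears}\label{sec:end}

We can now finish the proof of Theorem~\ref{thm:C}. By Lemma~\ref{lem:pairing}(ii), it suffices to show that
\begin{equation}\label{eq:goal}
\langle[z],\gamma\rangle\ne0\quad\text{for every non-zero }\gamma\in H^1(\pi,k(\chi^{-1})),
\end{equation}
the pairing being that of the restrictions to $\bar X$, since a non-zero $\gamma$ exists by hypothesis. Let $\partial:H^1(X,k(\chi^{-1}))\to H^2(X,\mathfrak b)$ be the connecting map of the second sequence in \eqref{eq:filt}. The idea is this. The class $\partial(\gamma)$ dies in $H^2(X,\mathrm{ad}^0)$, whereas no non-zero upper triangular obstruction class does. But the upper triangular obstruction classes are exactly the kernel of $\kappa$, and $\kappa(\partial(\gamma))$ is $\langle[z],\gamma\rangle$.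

\emph{Step 1: tangent spaces.} As $I=0$, every deformation to $k[\epsilon]$ is represented by an upper triangular one, obtained by specializing $\rho^{univ}$. So $H^1(X,\mathfrak b)\to H^1(X,\mathrm{ad}^0)$ is surjective. It is injective because $H^0(X,k(\chi^{-1}))=0$. By the long exact sequence,
\[
\dim H^1(X,\mathfrak b)=n\quad\text{and}\quad\partial\ \text{is injective.}
\]

\emph{Step 2: upper triangular obstructions.} As $c=0$, we may choose $\tilde c=0$ in the construction of $\mathrm{Obs}$. Then $r$ is upper triangular, $o$ has values in $\mathfrak b\otimes J/\mathfrak m_PJ$, and we get a linear map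
\[
\mathrm{Obs}_B:\ \mathrm{Hom}_k(J/\mathfrak m_PJ,k)\to H^2(X,\mathfrak b)
\]
whose composite with $H^2(X,\mathfrak b)\to H^2(X,\mathrm{ad}^0)$ is $\mathrm{Obs}$. By Proposition~\ref{prop:finite}, $\mathrm{Obs}$ is an isomorphism between spaces of dimension $n$. So $\mathcal V:=\mathrm{im}\,\mathrm{Obs}_B$ has dimension $n$ and maps injectively to $H^2(X,\mathrm{ad}^0)$. The kernel of $H^2(X,\mathfrak b)\to H^2(X,\mathrm{ad}^0)$ is $\mathrm{im}\,\partial$, so
\[
\mathcal V\cap\mathrm{im}\,\partial=0 .
\]

\emph{Step 3: $\mathcal V=\ker\kappa$.} Let $\varphi\ne0$. As $c=0$, $d:\pi\to1+\mathfrak m_R$ is a character. The lower right entry of $\varphi_*o(g,h)$ is $\tilde d(g)\tilde d(h)\tilde d(gh)^{-1}-1$, computed in $P_\varphi$; so, up to sign, the image of $\mathrm{Obs}_B(\varphi)$ under $\mathfrak b\to k$ is the obstruction to lifting $d$ to a character with values in $1+\mathfrak m_{P_\varphi}$. On $G$ such a lift exists by Lemma~\ref{lem:lift}. So the obstruction vanishes in $H^2(G,k)$ and hence in $H^2(\bar X,k)$; that is, $\kappa(\mathcal V)=0$. By \eqref{eq:kappa} and Step 1, $\dim\ker\kappa=n=\dim\mathcal V$.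

\emph{Step 4: $\kappa\partial$ is a cup product.} The composite of $\partial$ with $H^2(X,\mathfrak b)\to H^2(X,k)$ is the connecting map of
\[
0\to k\to\mathrm{ad}^0/k(\chi)\to k(\chi^{-1})\to0 .
\]
Conjugation of $E_{21}$ by $\bar\rho(g)$ gives
\[
\begin{pmatrix}\chi&z\\0&1\end{pmatrix}\begin{pmatrix}0&0\\1&0\end{pmatrix}\begin{pmatrix}\chi^{-1}&-\chi^{-1}z\\0&1\end{pmatrix}
=\begin{pmatrix}\chi^{-1}z&-\chi^{-1}z^2\\ \chi^{-1}&-\chi^{-1}z\end{pmatrix},
\]
so in $\mathrm{ad}^0/k(\chi)$ we have $g\cdot E_{21}=\chi^{-1}(g)E_{21}+z(g)\chi^{-1}(g)H$. Represent $\gamma$ by a cocycle, also denoted $\gamma$, and lift it to the cochain $\gamma(g)E_{21}$. Its coboundary is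
\[
\gamma(h)\,g\cdot E_{21}-\gamma(gh)E_{21}+\gamma(g)E_{21}=z(g)\chi^{-1}(g)\gamma(h)\,H=(z\cup\gamma)(g,h)\,H .
\]
Hence $\kappa\partial(\gamma)=\langle[z],\gamma\rangle$ under the identification $H^2(\bar X,k)\cong k$.

\emph{Conclusion.} Let $\gamma\ne0$. By Step 1, $\partial(\gamma)\ne0$. By Step 2, $\partial(\gamma)\notin\mathcal V$, and by Step 3, $\mathcal V=\ker\kappa$. So $\kappa\partial(\gamma)\ne0$, which is \eqref{eq:goal} by Step 4. This proves $(*)$, and with it Theorem~\ref{thm:C}: if $(*)$ fails, in particular if $\ell\nmid q-1$, an irreducible $\rho$ exists. \qed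

\begin{thebibliography}{9}
\bibitem{BK} Gebhard B\"ockle and Chandrashekhar Khare, \emph{Number of irreducible mod $l$ rank 2 sheaves on curves over finite fields}, arXiv:1606.03618 (2016).
\bibitem{dJ} A. J. de Jong, \emph{A conjecture on arithmetic fundamental groups}, Israel J. Math. \textbf{121} (2001).
\bibitem{Deligne} Deligne, \emph{Fonctions $L$ mod $\ell^n$}, in SGA $4\frac12$.
\bibitem{Ga} Gaitsgory, \emph{On de Jong's conjecture}, Israel J. Math. \textbf{157} (2007).
\end{thebibliography}

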